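\title{Abelian subvarieties in the theta divisor of the bundle of locally exact differential forms}


\begin{abstract}
Let $X$ be a smooth proper curve of genus $g\ge 2$ over an algebraically closed field of characteristic $p>0$, let $B$ be the bundle of locally exact differential forms on its Frobenius twist $X_1$, and let $\Theta$ be the theta divisor of $B$ in the Jacobian $J_1$ of $X_1$. We show that no irreducible component of $\Theta$ is a translate of an abelian subvariety of $J_1$. More precisely, a translate of an abelian subvariety of dimension $d\ge 1$ contained in $\Theta$ satisfies $d\le \frac{p-1}{p}(g-1)$, with a sharper bound when $B$ has several independent sections along the translate. For $p=2$ and every odd $g\ge 3$ the bound is attained.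
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p>0$ and let $X$ be a proper, smooth, connected curve of genus $g\ge 2$ over $k$. Let $X_1$ be the pullback of $X$ by the absolute Frobenius of $k$, and let $F:X\to X_1$ be the relative Frobenius, a finite $k$-morphism of degree $p$. Write $J$ and $J_1=\mathrm{Pic}^0(X_1)$ for the Jacobians of $X$ and $X_1$, and $\theta$ for the canonical principal polarization of $J_1$. The \emph{bundle of locally exact differential forms} is the sheaf $B$ on $X_1$ defined by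
\begin{equation}\label{eq:defB}
0\to \mathcal O_{X_1}\to F_*\mathcal O_X\to B\to 0 .
\end{equation}
It is a vector bundle of rank $p-1$ and slope $g-1$, so $\chi(B\otimes L)=0$ for every $L\in J_1$. The condition $H^0(X_1,B\otimes L)\ne 0$ is therefore the vanishing of one determinant. Raynaud's theta divisor of $B$ is the effective Cartier divisor $\Theta\subset J_1$ cut out by this determinant (see Section~\ref{sec:det}). Its support is the set of $L$ with $H^0(X_1,B\otimes L)\neq0$, and it is algebraically equivalent to $(p-1)\theta$.

To see what $\Theta$ measures, tensor \eqref{eq:defB} with $L\in J_1$ and take cohomology: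
\[
0\to H^0(X_1,L)\to H^0(X,F^*L)\to H^0(X_1,B\otimes L)\to H^1(X_1,L)\to H^1(X,F^*L).
\]
If $F^*L$ is nontrivial, then $L$ lies on $\Theta$ exactly when Frobenius kills a nonzero class in $H^1(X_1,L)$. If $L$ is nontrivial and $F^*L$ is trivial, that is, if $L$ is a nonzero point of the kernel of the Verschiebung $V:J_1\to J$, $L\mapsto F^*L$, then $L$ lies on $\Theta$.

For $p=2$ the bundle $B$ is a line bundle of degree $g-1$, and the support of $\Theta$ is the set of $\mathcal O(D)\otimes B^{-1}$ with $D$ effective of degree $g-1$: a translate of the classical theta divisor. For larger $p$ one asks how a divisor in the class $(p-1)\theta$ breaks into components, and the simplest irreducible divisors on an abelian variety are the translates of abelian subvarieties of codimension one. This leads to the following question, posed in \cite{Tong}.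

\begin{quote}
\emph{Can $\Theta$ have an irreducible component that is a translate of an abelian subvariety of $J_1$?}
\end{quote}

The following is known. If $p=2$, then $\Theta$ is integral and normal. If $p\ge3$, then at least one irreducible component of $\Theta$ meets $\ker V$ and is not a translate of an abelian subvariety. If $p=3$, then no component is such a translate.

The class of $\Theta$ gives a first test. Suppose that $L_0+A$ is a component, with $A$ an abelian subvariety of dimension $g-1$. Then $E=J_1/A$ is an elliptic curve, the class $\phi$ of $A$ is the class of a fiber of $J_1\to E$, so $\phi^2=0$, and $n=\phi\cdot[X_1]$ is the degree of the composite $X_1\to J_1\to E$. This composite is nonconstant because $X_1$ generates $J_1$, and $n\ge2$ because $g\geq2$. The divisor $\Theta-(L_0+A)$ is effective or zero. On an abelian variety such a divisor is nef, since a translate moves it off any given curve, so its top self-intersection is nonnegative. With Poincar\'e's formulas $\theta^g=g!$ and $\theta^{g-1}=(g-1)!\,[X_1]$ this reads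
\[
0\le\big((p-1)\theta-\phi\big)^g=g!\,(p-1)^{g-1}\,(p-1-n).
\]
For $p=2$ this contradicts $n\ge2$. For $p\geq3$ it only says $n\le p-1$, a condition that weakens as $p$ grows. So the cases $p=2,3$ suggest a negative answer, while this count leaves more and more room for a positive one. The answer is negative for every $p$, and it follows from a bound on all abelian subvarieties inside $\Theta$.

For $r\ge1$ put
\[
m_r=(r-1)+\Big\lfloor \frac{r-1}{p-1}\Big\rfloor .
\]
This is the $r$-th smallest integer $j\ge0$ with $j\not\equiv-1\pmod p$: these integers come in blocks $\{ap,\dots,ap+p-2\}$ of size $p-1$, and if $r-1=a(p-1)+b$ with $0\le b\le p-2$, the $r$-th one is $ap+b=(r-1)+a$. In particular $m_1=0$. The function $L\mapsto h^0(X_1,B\otimes L)$ is upper semicontinuous, so on an irreducible subvariety of $J_1$ it takes its minimum on a dense open subset; we call this minimum its \emph{generic value}.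

\begin{theorem}\label{thm:main}
Let $A\subset J_1$ be an abelian subvariety of dimension $d\ge1$ and let $L_0\in J_1$ be such that $L_0+A\subset\operatorname{Supp}\Theta$. Let $r\geq1$ be the generic value of $h^0(X_1,B\otimes L)$ for $L\in L_0+A$. Then
\[
2pd\le(p-1)(2g-2-m_r),\qquad\text{and in particular}\qquad d\le\frac{p-1}{p}\,(g-1)<g-1 .
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $p$, every $k$ and every $X$ of genus $g\ge2$, no irreducible component of $\Theta$ is a translate of an abelian subvariety of $J_1$.
\end{corollary}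

\begin{proof}
Every irreducible component of the effective Cartier divisor $\Theta$ has dimension $g-1\geq1$. By Theorem~\ref{thm:main}, a translate of an abelian subvariety of dimension $d\ge1$ contained in $\Theta$ has $d<g-1$.
\end{proof}

\begin{proposition}\label{prop:sharp}
For $p=2$ and every odd $g\ge3$ there is a curve $X$ of genus $g$ such that $\Theta$ contains a translate of an abelian subvariety of dimension $\frac{g-1}{2}=\frac{p-1}{p}(g-1)$.
\end{proposition}

We do not claim sharpness for $p\ge3$ or for $r\geq2$.

The proof of Theorem~\ref{thm:main} compares an upper and a lower bound for the degrees of two sheaves on $A$. The upper bound carries the factor $p-1$, the rank of $B$; the lower bound carries the factor $p$, the degree of $F$. Section~\ref{sec:elliptic} carries out the comparison by hand when $A$ is an elliptic curve, and Section~\ref{sec:proof} treats the general case. Of the facts recalled above we use only the rank and slope of $B$, the determinantal description of $\Theta$, and its class $(p-1)\theta$.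

\section{Divisors, sheaves and positivity}\label{sec:tools}

Let $T$ be a smooth, projective, connected variety over $k$. Fix a prime $\ell\ne p$ and write $H^*(T)$ for $\ell$-adic cohomology with $\mathbf Q_\ell$-coefficients, Tate twists omitted. Algebraically equivalent divisors have the same class in $H^2(T)$, and a product of $\dim T$ divisor classes is their intersection number. From now on the zero divisor counts as effective, and a class is \emph{effective} if it is the class of an effective divisor. On a product we denote a sheaf or a class on one factor and its pullback by the same letter, and $q$ always denotes the projection to the second factor.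

For a coherent sheaf $G$ on $T$, put $c_1(G)=c_1(\det G)$, where $\det G$ is computed from a finite locally free resolution. Call an open subset $U\subset T$ \emph{big} if its complement has codimension at least $2$. We use the following standard facts.
\begin{itemize}
\item[(C1)] $c_1$ is additive in exact sequences.
\item[(C2)] If $U$ is big, then $\mathrm{Pic}(T)=\mathrm{Pic}(U)$, so $c_1(G)$ is determined by $G|_U$.
\item[(C3)] If $G$ is torsion, then $c_1(G)=\sum_Z \operatorname{length}(G_Z)\,[Z]$, the sum over prime divisors $Z$ with $G_Z$ the stalk at the generic point of $Z$; this class is effective.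
\item[(S1)] A torsion-free sheaf is locally free on a big open subset. With (C2) this gives $c_1(G^\vee)=-c_1(G)$ for $G$ torsion-free.
\item[(S2)] A sheaf $G$ is \emph{reflexive} if $G\to G^{\vee\vee}$ is an isomorphism. Vector bundles are reflexive, and the kernel of a map from a reflexive sheaf to a torsion-free sheaf is reflexive.
\item[(S3)] A reflexive sheaf of rank one is a line bundle.
\end{itemize}
A divisor $W$ is \emph{nef} if $W\cdot\Gamma\ge0$ for every integral curve $\Gamma\subset T$; this depends only on the class of $W$. Pullbacks of nef divisors are nef. By Kleiman's theorem, a product of $\dim T$ nef divisors is nonnegative, and the sum of a nef and an ample divisor is ample.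

The proof produces an effective divisor on $X\times A$ and needs its intersection numbers to be nonnegative. The translations of $A$ provide this.

\begin{lemma}\label{lem:nef}
Let $A$ be an abelian variety. Every effective divisor $W$ on $X\times A$ is nef.
\end{lemma}

\begin{proof}
For $b\in A$ let $\tau_b(y,a)=(y,a+b)$. Since $A$ is connected, $\tau_b^*W'$ is algebraically equivalent to $W'$ for every divisor $W'$ on $X\times A$. Let $\Gamma\subset X\times A$ be an integral curve.

If $\tau_b(\Gamma)\not\subset W$ for some $b$, then $\Gamma\not\subset\tau_b^*W$, and $W\cdot\Gamma=\tau_b^*W\cdot\Gamma\ge0$.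

Otherwise $W$ contains the union of all $\tau_b(\Gamma)$, which is $Y\times A$ with $Y$ the image of $\Gamma$ in $X$. As $W\neq X\times A$, the image $Y$ is a point $y$. Write $W=n(\{y\}\times A)+W'$ with $W'$ effective and not containing $\{y\}\times A$. The fiber $\{y\}\times A$ is algebraically equivalent to a fiber $\{y'\}\times A$ disjoint from $\Gamma$, so it has intersection number $0$ with $\Gamma$. The curves $\tau_b(\Gamma)$ cover $\{y\}\times A$, so one of them is not contained in $W'$, and the first case applied to $W'$ gives $W\cdot\Gamma=W'\cdot\Gamma\ge0$.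
\end{proof}

\section{The bundle $B$ and its theta divisor}\label{sec:B}

\subsection{Exact forms and self-duality}\label{sec:exact}

The map $F$ is a homeomorphism and identifies $\mathcal O_{X_1}$ with the subsheaf of $p$-th powers in $\mathcal O_X$; for a local function $g$ on $X$, let $g_1$ be the function on $X_1$ with $F^*g_1=g^p$. A \emph{local coordinate} on an open $U\subset X$ is a function $t$ such that $dt$ generates $\Omega_U$. Then $1,t,\dots,t^{p-1}$ is a basis of $F_*\mathcal O_U$ over $\mathcal O_{U_1}$, and the classes of $t,\dots,t^{p-1}$ form a basis of $B$. The \emph{Cartier operator} is the $\mathcal O_{X_1}$-linear map $C:F_*\Omega_X\to\Omega_{X_1}$ characterized by $C(dg)=0$ and $C(g^{p-1}dg)=dg_1$.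

\begin{lemma}\label{lem:B}
\begin{itemize}
\item[(a)] The differential $d$ induces an $\mathcal O_{X_1}$-linear injection $B\hookrightarrow F_*\Omega_X$.
\item[(b)] There is an isomorphism $B^\vee\otimes\Omega_{X_1}\cong B$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $d$ kills $p$-th powers, $d:F_*\mathcal O_X\to F_*\Omega_X$ is $\mathcal O_{X_1}$-linear. For $a_i\in\mathcal O_{U_1}$ we have $d\big(\sum_{i=0}^{p-1}a_it^i\big)=\sum_{i=1}^{p-1} i\,a_it^{i-1}dt$, which vanishes exactly when $a_1=\dots=a_{p-1}=0$. So the kernel of $d$ is $\mathcal O_{X_1}$.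

(b) The map $(f,g)\mapsto C(f\,dg)$ is $\mathcal O_{X_1}$-bilinear. It vanishes if $g\in\mathcal O_{X_1}$ because $dg=0$, and if $f\in\mathcal O_{X_1}$ because $C(f\,dg)=f\,C(dg)=0$. So it defines a pairing $B\times B\to\Omega_{X_1}$. For $1\le i,j\le p-1$ we have $C(t^i\,d(t^j))=j\,C(t^{i+j-1}dt)$. If $i+j\ne p$, then $i+j$ is prime to $p$ since $2\le i+j\le 2p-2$, so $t^{i+j-1}dt$ is exact and the value is $0$. If $i+j=p$, the value is $j\,dt_1$, a unit times a generator of $\Omega_{X_1}$. The matrix of the pairing is antidiagonal with invertible entries, so the pairing is perfect.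
\end{proof}

\subsection{The determinantal description}\label{sec:det}

Let $\mathcal P$ be the Poincar\'e bundle on $X_1\times J_1$: it restricts to $L$ on $X_1\times\{L\}$ and is trivial on $\{y_0\}\times J_1$ for a fixed point $y_0$. The bundles $\mathcal P|_{\{y\}\times J_1}$ form a family over the connected curve $X_1$, so each of them is algebraically trivial.

Choose an effective divisor $H$ on $X_1$ with $p\deg H>2g-2$. Then $H^1(X_1,B(H)\otimes L)=0$ for all $L\in J_1$. Indeed, by Serre duality and Lemma~\ref{lem:B}, this group is dual to $\operatorname{Hom}(L(H),B)\subset\operatorname{Hom}(L(H),F_*\Omega_X)=\operatorname{Hom}(F^*(L(H)),\Omega_X)$, which vanishes for degree reasons. The sequence $0\to B\to B(H)\to B(H)|_H\to0$, tensored with $\mathcal P$, resolves $B\otimes\mathcal P$ by sheaves with no $H^1$ on the fibers of $q$. Hence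
\[
E^0_J=q_*(B(H)\otimes\mathcal P),\qquad E^1_J=q_*(B(H)|_H\otimes\mathcal P)
\]
are vector bundles whose formation commutes with base change, and the complex $\psi_J:E^0_J\to E^1_J$, in degrees $0$ and $1$, represents $Rq_*(B\otimes\mathcal P)$ compatibly with base change. At a point $L$, the kernel of $\psi_J$ on fibers is $H^0(X_1,B\otimes L)$. The two bundles have the same rank because $\chi(B\otimes L)=0$. By definition $\Theta$ is the divisor of $\det\psi_J$, a section of $\det E^1_J\otimes(\det E^0_J)^{-1}$. Therefore
\begin{equation}\label{eq:classTheta}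
c_1(E^1_J)-c_1(E^0_J)=[\Theta]=(p-1)\theta .
\end{equation}

\subsection{The square of the Poincar\'e class}\label{sec:poincare}

Let $\gamma_1=c_1(\mathcal P)$ and let $\xi_1$ be the class of $\{\mathrm{pt}\}\times J_1$.

\begin{lemma}\label{lem:poincare}
The class $\gamma_1$ lies in the K\"unneth component $H^1(X_1)\otimes H^1(J_1)$, and $\gamma_1^2=-2\,\xi_1\theta$.
\end{lemma}

\begin{proof}
The components of $\gamma_1$ in $H^2(X_1)\otimes H^0(J_1)$ and $H^0(X_1)\otimes H^2(J_1)$ are given by its restrictions to $X_1\times\{L\}$ and $\{y\}\times J_1$. The first vanishes because $\deg L=0$, the second because $\mathcal P|_{\{y\}\times J_1}$ is algebraically trivial. Hence $\gamma_1^3=0$, as $H^3(X_1)=0$, and $\gamma_1^2\in H^2(X_1)\otimes H^2(J_1)$, so $\gamma_1^2=\xi_1\beta$ with $\beta=q_*(\gamma_1^2)$.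

To find $\beta$, apply Grothendieck--Riemann--Roch to $q$ and $B\otimes\mathcal P$. Here $\operatorname{ch}(B)=(p-1)\big(1+(g-1)\xi_1\big)$ and the relative Todd class is $1+(1-g)\xi_1$; their product is $p-1$ since $\xi_1^2=0$. So
\[
\operatorname{ch}(E^0_J)-\operatorname{ch}(E^1_J)=(p-1)\,q_*\big(1+\gamma_1+\tfrac12\gamma_1^2\big),
\]
and in degree one $c_1(E^0_J)-c_1(E^1_J)=\frac{p-1}2\beta$. Comparing with \eqref{eq:classTheta} gives $\beta=-2\theta$.
\end{proof}

\section{Two sheaves on the abelian subvariety}\label{sec:two}

Fix $A$, $L_0$, $d$ and $r$ as in Theorem~\ref{thm:main}. Let $i:A\hookrightarrow J_1$ be the inclusion, let $u:A\to J_1$ be the map $u(a)=L_0+i(a)$, and let $\theta_A=i^*\theta$, an ample class on $A$. Put $\mathcal M=(1\times u)^*\mathcal P$ on $X_1\times A$, and let $\psi:E^0\to E^1$ be the pullback $u^*\psi_J$, which represents $Rq_*(B\otimes\mathcal M)$. Translating a divisor on $J_1$ or on $X_1\times J_1$ by a point of $J_1$ gives an algebraically equivalent divisor. Hence $c_1(\mathcal M)=(1\times i)^*\gamma_1$ and $u^*\theta=\theta_A$, and \eqref{eq:classTheta} gives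
\begin{equation}\label{eq:classA}
c_1(E^1)-c_1(E^0)=(p-1)\theta_A .
\end{equation}
Since $L_0+A\subset\operatorname{Supp}\Theta$, the section $\det\psi$ is identically zero and defines no divisor on $A$. The class \eqref{eq:classA} survives, and it is now carried by the kernel and the cokernel of $\psi$. The cokernel is handled through its dual, so we set
\[
K_+=\ker(\psi:E^0\to E^1),\qquad K_-=\ker(\psi^\vee:E^{1\vee}\to E^{0\vee}).
\]
Self-duality of $B$ makes the two sheaves look alike.

\begin{lemma}\label{lem:K}
For $\epsilon=\pm1$, the sheaf $K_\epsilon$ is reflexive of rank $r$, and $K_\epsilon\cong q_*(B\otimes\mathcal M^{\epsilon})$.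
\end{lemma}

\begin{proof}
Both sheaves are reflexive by (S2). On a dense open subset of $A$ the map $\psi$ has constant corank $r$, so $K_+$ has rank $r$; as $E^0$ and $E^1$ have the same rank, so does $K_-$. The description of $K_+$ is the statement that $\psi$ represents $Rq_*(B\otimes\mathcal M)$. For $K_-$, recall relative duality for $q:X_1\times A\to A$: for a vector bundle $G$,
\[
Rq_*(G^\vee\otimes\Omega_{X_1})[1]\cong R\mathcal{H}om(Rq_*G,\mathcal O_A).
\]
For $G=B\otimes\mathcal M$ the right side is the complex $E^{1\vee}\to E^{0\vee}$ in degrees $-1$ and $0$. Taking cohomology in degree $-1$ gives $K_-\cong q_*(B^\vee\otimes\mathcal M^{-1}\otimes\Omega_{X_1})$, and this is $q_*(B\otimes\mathcal M^{-1})$ by Lemma~\ref{lem:B}(b).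
\end{proof}

The bundle $B$ has rank $p-1$, and a section of a bundle of higher rank has no divisor of zeros to intersect. Lemma~\ref{lem:B}(a) trades $B$ on $X_1$ for a line bundle on $X$. Put
\[
\mathcal G_\epsilon=\Omega_X\otimes(F\times1)^*\mathcal M^{\epsilon}\qquad\text{on } X\times A .
\]
By flat base change and the projection formula, $(F\times 1)_*\mathcal G_\epsilon=F_*\Omega_X\otimes\mathcal M^\epsilon$. So $B\otimes\mathcal M^\epsilon$ embeds in $(F\times1)_*\mathcal G_\epsilon$, by $f\otimes\mu\mapsto df\otimes (F\times1)^*\mu$ with $d$ the differential relative to $A$, and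
\begin{equation}\label{eq:embed}
K_\epsilon\hookrightarrow q_*\mathcal G_\epsilon .
\end{equation}
For $y\in X$ write $A_y=\{y\}\times A$. The bundle $\mathcal G_\epsilon$ has degree $2g-2$ on each fiber $X\times\{a\}$, and $\mathcal G_\epsilon|_{A_y}\cong\mathcal M^\epsilon|_{\{F(y)\}\times A}$ is algebraically trivial.

Let $\xi=[A_y]$ and $\gamma=(F\times i)^*\gamma_1\in H^1(X)\otimes H^1(A)$. Then $c_1(\mathcal G_\epsilon)=(2g-2)\xi+\epsilon\gamma$. Since $\deg F=p$, we have $(F\times i)^*\xi_1=p\,\xi$, and Lemma~\ref{lem:poincare} gives
\begin{equation}\label{eq:gammasq}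
\gamma^2=-2p\,\xi\,\theta_A .
\end{equation}
Passing from $X_1$ to $X$ multiplies the negative square of the Poincar\'e class by $p$, while the canonical degree stays $2g-2$. The theorem rests on this disproportion.

\section{The case of an elliptic curve}\label{sec:elliptic}

Assume in this section that $d=1$ and $r=1$, and let $n=\deg\theta_A>0$. On the curve $A$ the sheaves $K_\pm$ are line bundles; write $K_\pm=N_\pm^{-1}$ and $\nu_\pm=\deg N_\pm$.

\emph{Upper bound.} On a smooth curve, $\operatorname{coker}\psi=G\oplus T$ with $G$ locally free and $T$ torsion. Dualizing $E^0\to E^1\to G\oplus T\to0$ gives $K_-=G^\vee$, that is, $G=N_-$. Degrees in $0\to K_+\to E^0\to E^1\to G\oplus T\to0$, together with \eqref{eq:classA}, give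
\[
\nu_++\nu_-+\operatorname{length}(T)=\deg E^1-\deg E^0=(p-1)n .
\]

\emph{Lower bound.} The inclusion \eqref{eq:embed} of $N_\epsilon^{-1}$ in $q_*\mathcal G_\epsilon$ is a nonzero section of $\mathcal G_\epsilon\otimes N_\epsilon$ on the surface $X\times A$. Its divisor $W$ restricts, on a general fiber $X\times\{a\}$, to an effective divisor in the class of $\Omega_X\otimes F^*u(a)^{\epsilon}$. Let $\eta$ be the class of $X\times\{a\}$, so that $[W]=(2g-2)\xi+\nu_\epsilon\eta+\epsilon\gamma$. We have $\xi^2=\eta^2=0$ and $\xi\eta=1$; also $\gamma\xi=\gamma\eta=0$, because $H^3(X)=H^3(A)=0$; and $\gamma^2=-2pn$ by \eqref{eq:gammasq}. By Lemma~\ref{lem:nef},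
\[
0\le W^2=2(2g-2)\,\nu_\epsilon-2pn,\qquad\text{so}\qquad \nu_\epsilon\ge\frac{pn}{2g-2}.
\]

\emph{Comparison.} Adding the two lower bounds gives $\frac{pn}{g-1}\le\nu_++\nu_-\le(p-1)n$, that is, $p\le(p-1)(g-1)$. This is Theorem~\ref{thm:main} for $d=r=1$. For $g=2$ it reads $p\le p-1$, which is absurd. In genus $2$ the number $n=A\cdot\theta$ is the degree that appeared in the test of Section~\ref{sec:intro}; here it cancels, and this is why the argument applies to all elliptic curves at once.

Three things change in general. For $d\ge2$ the cokernel need not split, and we work on big open subsets. For $r\ge2$ the sheaf $K_\epsilon$ is not a line bundle, and one must be extracted from it. Finally, the theorem needs a lower bound that grows linearly in $d$, which the square of $W$ alone does not give.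

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{The upper bound}

\begin{lemma}\label{lem:upper}
There is an effective class $D$ on $A$ with
$-c_1(K_+)-c_1(K_-)+D=(p-1)\theta_A$.
\end{lemma}

\begin{proof}
Let $Q=\operatorname{coker}\psi$, let $T\subset Q$ be its torsion subsheaf and put $D=c_1(T)$, which is effective by (C3). Since $\mathcal{H}om(-,\mathcal O_A)$ is left exact and kills torsion sheaves, $K_-=Q^\vee=(Q/T)^\vee$. As $Q/T$ is torsion-free, (S1) gives $c_1(Q/T)=-c_1(K_-)$, so $c_1(Q)=D-c_1(K_-)$. By (C1) applied to $0\to K_+\to E^0\to E^1\to Q\to0$, we get $c_1(E^1)-c_1(E^0)=c_1(Q)-c_1(K_+)$. Now use \eqref{eq:classA}.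
\end{proof}

\subsection{A line bundle inside $K_\epsilon$}

We want a line subbundle $N^{-1}\subset K_\epsilon$, since a subsheaf is what yields a section, and we want $-c_1(K_\epsilon)$ to be at least $c_1(N)$, so that a lower bound for $N$ passes to $K_\epsilon$. Filtering by the order of vanishing along a fiber $A_x$ achieves both: the graded pieces embed in algebraically trivial line bundles, so they contribute with the right sign. The last piece is a subsheaf, and its sections vanish to high order along $A_x$, which lowers the degree on $X$ and improves the bound. Fix $x\in X(k)$.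

\begin{lemma}\label{lem:line}
For $\epsilon=\pm1$ there are an integer $j_0\ge m_r$ and a line bundle $N$ on $A$ such that $-c_1(K_\epsilon)-c_1(N)$ is effective and $\mathcal G_\epsilon(-j_0A_x)\otimes N$ has a nonzero global section.
\end{lemma}

\begin{proof}
Write $K=K_\epsilon$ and $\mathcal G=\mathcal G_\epsilon$, and use \eqref{eq:embed} to define
\[
K_j=K\cap q_*\big(\mathcal G(-jA_x)\big),\qquad j\ge0 .
\]
Then $K_0=K$. For $j>2g-2$ the torsion-free sheaf $q_*(\mathcal G(-jA_x))$ vanishes at the generic point of $A$, because $\mathcal G(-jA_x)$ has negative degree on the fibers of $q$; so $K_j=0$. Restriction to $A_x$ maps $K_j$ to the line bundle $\mathcal G(-jA_x)|_{A_x}\cong\mathcal G|_{A_x}$ with kernel $K_{j+1}$. Thus a nonzero quotient $K_j/K_{j+1}$ is torsion-free of rank one, and it embeds with torsion cokernel in a line bundle with $c_1=0$. By (C1) and (C3), $-c_1(K_j/K_{j+1})$ is effective. Ranks add, so there are exactly $r$ indices $j_1<\dots<j_r$ with $K_j/K_{j+1}\neq0$. Put $j_0=j_r$.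

\emph{No jump is congruent to $-1$ modulo $p$.} Let $\kappa$ be the function field of $A$. A torsion-free sheaf is nonzero if and only if it is nonzero at the generic point, so $j$ is a jump if and only if some element of $K\otimes\kappa$, viewed as a section of $\mathcal G$ on $X_\kappa$, has order exactly $j$ at $x$. Let $t$ be a local coordinate vanishing at $x$, so that the completed local ring of $X_\kappa$ at $x$ is $\kappa[[t]]$, and let $\mu$ be a generator of $\mathcal M^\epsilon$ near $F(x)$ on $X_{1,\kappa}$. An element of $K\otimes\kappa$ is locally $df\otimes F^*\mu$ with $f=\sum f_it^i\in\kappa[[t]]$ and $d$ linear over $\kappa$. Since $df=\sum i f_it^{i-1}dt$, its order, if $df\ne0$, is $\min\{i-1: p\nmid i,\ f_i\ne0\}$, which is not congruent to $-1$. Hence $j_1<\dots<j_r$ are $r$ nonnegative integers not congruent to $-1$ modulo $p$, and $j_0\ge m_r$.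

\emph{The last piece.} There is no jump after $j_0$, so $K_{j_0+1}=0$ and $K_{j_0}$ has rank one. The quotient $K/K_{j_0}$ is a successive extension of torsion-free sheaves, hence torsion-free, and $K$ is reflexive by Lemma~\ref{lem:K}. By (S2) and (S3), $K_{j_0}=N^{-1}$ for a line bundle $N$. By (C1),
\[
-c_1(K)-c_1(N)=-\sum_{j<j_0}c_1(K_j/K_{j+1}),
\]
which is effective. By the projection formula, the inclusion $N^{-1}\hookrightarrow q_*(\mathcal G(-j_0A_x))$ is a nonzero section of $\mathcal G(-j_0A_x)\otimes N$.
\end{proof}

\subsection{Intersection numbers on $X\times A$}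

By Lemmas~\ref{lem:line} and~\ref{lem:nef} we now have a nef class $\lambda=e\xi+N+\epsilon\gamma$, where $e=2g-2-j_0$ and $N$ also denotes $c_1(N)$. We want a lower bound for $N\cdot\theta_A^{d-1}$. Put
\[
a_k=N^k\cdot\theta_A^{d-k}\qquad(0\le k\le d),
\]
so that the goal is a lower bound for $a_1/a_0$. We shall see that $\lambda^2\theta_A^{d-1}\ge0$ gives $a_1/a_0\ge p/e$, with no gain from $d$, whereas the top power $\lambda^{d+1}\geq0$ gives $a_d/a_{d-1}\ge pd/e$, with the right factor but for the wrong ratio. Log-concavity of the sequence $(a_k)$ connects the two ratios.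

\begin{lemma}\label{lem:logconcave}
If $N$ is nef, then $a_k^2\ge a_{k-1}a_{k+1}$ for $1\le k\le d-1$.
\end{lemma}

\begin{proof}
Represent $\theta_A$ by an ample divisor. For rational $\delta>0$ the $\mathbf Q$-divisor $N_\delta=N+\delta\theta_A$ is ample. Let $a_k(\delta)=N_\delta^k\cdot\theta_A^{d-k}$, a polynomial in $\delta$ with $a_k(0)=a_k$. Choose $m\geq1$ such that $mN_\delta$ and $m\theta_A$ are very ample divisors. By Bertini's theorem, a general hyperplane section of a smooth connected projective variety of dimension at least $2$ is smooth and connected, in every characteristic. Cutting $A$ by $k-1$ general members of $|mN_\delta|$ and $d-1-k$ general members of $|m\theta_A|$ therefore gives a smooth connected surface $S$ of class $m^{d-2}N_\delta^{k-1}\theta_A^{d-1-k}$. On $S$,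
\[
N_\delta\cdot\theta_A=m^{d-2}a_k(\delta),\qquad N_\delta^2=m^{d-2}a_{k+1}(\delta),\qquad\theta_A^2=m^{d-2}a_{k-1}(\delta).
\]
The Hodge index theorem, $(H\cdot D)^2\ge H^2D^2$ for $H$ ample and $D$ any divisor on $S$, gives $a_k(\delta)^2\ge a_{k-1}(\delta)a_{k+1}(\delta)$. Let $\delta\to0$.
\end{proof}

\begin{lemma}\label{lem:numbers}
Let $e$ be an integer, $N$ a divisor class on $A$ and $\epsilon=\pm1$. If $\lambda=e\xi+N+\epsilon\gamma$ is the class of a nef divisor on $X\times A$, then $e>0$ and $N\cdot\theta_A^{d-1}\ge\frac{pd}{e}\,\theta_A^d$.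
\end{lemma}

\begin{proof}
The classes $\xi$ and $\gamma$ restrict to zero on $A_y$, so $\lambda|_{A_y}=N$ and $N$ is nef. Hence $a_k\ge0$ for all $k$, and $a_0=\theta_A^d>0$.

Let $2\le s\le d+1$ and expand $\lambda^s\theta_A^{d+1-s}$. A monomial $\xi^\alpha\gamma^\beta N^{s-\alpha-\beta}\theta_A^{d+1-s}$ lies in $H^{2\alpha+\beta}(X)\otimes H^{2d+2-2\alpha-\beta}(A)$, which is zero unless $2\alpha+\beta=2$. The term $(\alpha,\beta)=(1,0)$ contributes $s\,e\,a_{s-1}$. The term $(0,2)$ contributes $\binom s2\gamma^2N^{s-2}\theta_A^{d+1-s}=-2p\binom s2a_{s-2}$ by \eqref{eq:gammasq}. Since $\lambda$ and the pullback of $\theta_A$ are nef, Kleiman's theorem gives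
\[
0\le\lambda^s\theta_A^{d+1-s}=s\big(e\,a_{s-1}-p(s-1)\,a_{s-2}\big).
\]
With $k=s-1$ this is
\begin{equation}\label{eq:ak}
e\,a_k\ge p\,k\,a_{k-1}\qquad(1\le k\le d).
\end{equation}
For $k=1$ we get $e\,a_1\ge p\,a_0>0$; as $a_1\geq0$, both $e$ and $a_1$ are positive. By induction \eqref{eq:ak} gives $a_k>0$ for all $k$, so we may divide in Lemma~\ref{lem:logconcave}. With \eqref{eq:ak} for $k=d$,
\[
\frac{a_1}{a_0}\ge\frac{a_2}{a_1}\ge\dots\ge\frac{a_d}{a_{d-1}}\ge\frac{pd}{e}. \qedhere
\]
\end{proof}

\subsection{The lower bound and the conclusion}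

\begin{proposition}\label{prop:lower}
One has $2g-2-m_r>0$, and for $\epsilon=\pm1$
\[
-c_1(K_\epsilon)\cdot\theta_A^{d-1}\ \ge\ \frac{pd}{2g-2-m_r}\,\theta_A^d .
\]
\end{proposition}

\begin{proof}
Take $j_0$ and $N$ as in Lemma~\ref{lem:line} and put $e=2g-2-j_0$. The divisor of a nonzero section of $\mathcal G_\epsilon(-j_0A_x)\otimes N$ has class $e\xi+N+\epsilon\gamma$ and is nef by Lemma~\ref{lem:nef}. Lemma~\ref{lem:numbers} gives $0<e\le 2g-2-m_r$ and $N\cdot\theta_A^{d-1}\ge\frac{pd}{e}\theta_A^d\ge\frac{pd}{2g-2-m_r}\theta_A^d$. Since $-c_1(K_\epsilon)-N$ is effective and $\theta_A$ is ample, $-c_1(K_\epsilon)\cdot\theta_A^{d-1}\ge N\cdot\theta_A^{d-1}$.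
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Intersect the identity of Lemma~\ref{lem:upper} with $\theta_A^{d-1}$. Since $D\cdot\theta_A^{d-1}\ge0$, Proposition~\ref{prop:lower} for $\epsilon=+1$ and $\epsilon=-1$ gives
\[
\frac{2pd}{2g-2-m_r}\,\theta_A^d\le(p-1)\,\theta_A^d .
\]
As $\theta_A^d>0$, we obtain $2pd\le(p-1)(2g-2-m_r)\le(p-1)(2g-2)$, and so $d\le\frac{p-1}p(g-1)<g-1$.
\end{proof}

\begin{remark}[Where the hypotheses enter]\label{rem:hyp}
The group structure of $A$ is essential in Lemma~\ref{lem:nef}. On a product with an arbitrary variety an effective divisor need not be nef: the diagonal of $X\times X$ has self-intersection $2-2g<0$. Accordingly the bound fails for arbitrary subvarieties of $\Theta$, since its components have dimension $g-1$.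

Self-duality of $B$ provides the factor $2$ in $2pd$. With the bound of Proposition~\ref{prop:lower} for $K_+$ and only $-c_1(K_-)\cdot\theta_A^{d-1}\ge0$, one would get, for $r=1$, the inequality $pd\le(p-1)(2g-2)$, which $d=g-1$ satisfies because $p\le 2(p-1)$.

That the forms are exact, and not merely sections of $\Omega_X$, improves $j_0\geq r-1$ to $j_0\ge m_r$. Corollary~\ref{cor:answer} needs only $j_0\ge0$. The assumption $g\ge2$ makes the components of $\Theta$ positive-dimensional; on a curve of genus one, the components of a divisor on $J_1$ are points, which are translates of the zero subvariety.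
\end{remark}

\section{Sharpness in characteristic two}\label{sec:sharp}

Let $p=2$. Then $m_r=2(r-1)$, and Theorem~\ref{thm:main} reads $d\le\frac{g-r}2$. By the description of $\operatorname{Supp}\Theta$ in Section~\ref{sec:intro}, we need a large abelian family of effective divisor classes of degree $g-1$ on $X_1$. On a curve of genus $h$ every class of degree $h$ is effective, and a double cover pulls it back to degree $2h$. So we look for a double cover $X\to Y$ with $g_Y=h$ and $g_X=2h+1$. The Riemann--Hurwitz formula $2g_X-2=2(2g_Y-2)+\deg\mathfrak D$, with $\mathfrak D$ the different, asks for $\deg\mathfrak D=4$. Artin--Schreier covers supply both curves.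

\begin{lemma}\label{lem:AS}
Let $Y$ be a smooth, proper, connected curve over $k$ of characteristic $2$, and let $v\in k(Y)$ have poles exactly at $Q_1,\dots,Q_s$, with $s\geq1$, of odd orders $n_1,\dots,n_s$. Then $w^2+w=v$ defines a connected separable double cover $X\to Y$, unramified outside the $Q_i$, whose different has degree $\sum_i(n_i+1)$.
\end{lemma}

\begin{proof}
Poles of a function $z^2+z$ have even order, so $v\ne z^2+z$ for $z\in k(Y)$ and the polynomial $w^2+w-v$ is irreducible. Its derivative is $1$, so the extension is separable, with involution $\sigma(w)=w+1$, and the cover is unramified where $v$ is regular. Let $P$ lie over a pole $Q$ of odd order $n$, with ramification index $e_P$. Then $w$ has a pole at $P$ and $2\operatorname{ord}_P(w)=\operatorname{ord}_P(v)=-e_Pn$, so $e_P=2$ and $\operatorname{ord}_P(w)=-n$. If $\varpi$ is a uniformizer at $Q$, then $\pi=w\varpi^{(n+1)/2}$ has order $-n+(n+1)=1$ at $P$, so $\mathcal O_{X,P}=\mathcal O_{Y,Q}[\pi]$. The different is generated by the derivative of the minimal polynomial of $\pi$ at $\pi$, namely $\pi-\sigma(\pi)=\varpi^{(n+1)/2}$,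 which has order $n+1$ at $P$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Write $g=2h+1$ with $h\ge1$. Let $Y\to\mathbf P^1$ be the cover $y^2+y=t^{2h+1}$. The function $t^{2h+1}$ has one pole, of order $2h+1$, so Lemma~\ref{lem:AS} gives $2g_Y-2=-4+(2h+2)$, that is, $g_Y=h$. Over $t=0$ the cover is unramified with two points, $y=0$ and $y=1$. So $1/t$ has exactly two poles on $Y$, both simple. Let $f:X\to Y$ be the cover $w^2+w=1/t$. By Lemma~\ref{lem:AS} it is connected with different of degree $2+2=4$, so $2g_X-2=2(2h-2)+4=4h$ and $g_X=2h+1=g$.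

Let $f_1:X_1\to Y_1$ be the Frobenius twist of $f$, again of degree $2$, with $Y_1$ of genus $h$. The line bundle $B$ has degree $g-1=2h$. For $\Xi\in\mathrm{Pic}^h(Y_1)$, Riemann--Roch gives $h^0(Y_1,\Xi)\ge h+1-h=1$, and pulling back a nonzero section shows $H^0(X_1,f_1^*\Xi)\neq0$. So $L=f_1^*\Xi\otimes B^{-1}$ has degree $0$ and $H^0(X_1,B\otimes L)\ne0$. Therefore
\[
\{f_1^*\Xi\otimes B^{-1}:\ \Xi\in\mathrm{Pic}^h(Y_1)\}\subset\operatorname{Supp}\Theta .
\]
This set is a translate of the abelian subvariety $f_1^*\mathrm{Pic}^0(Y_1)$ of $J_1$. The norm map satisfies $\mathrm{Nm}\circ f_1^*=[2]$, and multiplication by $2$ on $\mathrm{Pic}^0(Y_1)$ has finite kernel. Hence $f_1^*$ has finite kernel, and the subvariety has dimension $h=\frac{g-1}2$.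
\end{proof}

In this example the inequality $d\le\frac{g-r}{2}$ with $d=\frac{g-1}2$ forces $r=1$, and Theorem~\ref{thm:main} holds with equality.

\begin{thebibliography}{9}

\bibitem{Tong}
Jilong Tong, \emph{Diviseur Theta et Formes Differentielles}, arXiv:0712.2046 (2007).

\end{thebibliography}
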